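\title{Connectedness of the degeneracy loci of a quadratic form}

\begin{abstract}
Let $E$ be a vector bundle of rank $e$ on a smooth connected complex projective variety $X$ of dimension $n$, equipped with a quadratic form with values in a line bundle $L$, and suppose that $S^2E^*\otimes L$ is ample. For $0\le k<e$ we prove that the locus where the form has rank at most $k$ is nonempty when its expected dimension $\rho=n-\frac{(e-k)(e-k+1)}2$ is at least $0$ and connected when $\rho\ge1$. This proves a conjecture stated in a paper of Chaput. The proof bounds the cohomology of an auxiliary variety that maps properly to an affine variety; for odd $k$ it rests on an analysis of the cohomology of a family of quadrics. We also compare the first cohomology groups of $X$ and of the degeneracy locus, and we extend the connectedness theorem, with a sharp bound, to singular $X$ and to $a$-ample bundles.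
\end{abstract}

\section{Introduction}

\subsection*{The problem}
Let $X$ be a complex projective variety, $E$ a vector bundle of rank $e$ on $X$ and $L$ a line bundle. A \emph{quadratic form on $E$ with values in $L$} is a section $q$ of $S^2E^*\otimes L$. In local frames of $E$ and $L$ it is a symmetric $e\times e$ matrix of functions, whose rank at a point does not depend on the frames. For an integer $k$, the \emph{degeneracy locus} $D_k(E)$ is the subscheme of $X$ where $q$ has rank at most $k$. Only its underlying space matters here, and we write $D_k$ when $E$ is understood.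

Put $t(x)=\frac{x(x+1)}2$; the symmetric $x\times x$ matrices form a space of dimension $t(x)$. A form of rank $k$ on $\mathbb C^e$ is given by its radical, a point of a Grassmannian of dimension $k(e-k)$, and a nondegenerate form on the quotient. These forms make up a variety of dimension $k(e-k)+t(k)=t(e)-t(e-k)$. Having rank at most $k$ therefore imposes $t(e-k)$ conditions, and if $\dim X=n$, the expected dimension of $D_k$ is
\[
\rho=n-t(e-k).
\]

Suppose that $X$ is smooth and connected and that $S^2E^*\otimes L$ is ample. If $e=1$ and $k=0$, then $\rho=n-1$ and $D_0$ is the zero locus of a section of an ample line bundle. It is nonempty if $n\ge1$ and connected if $n\ge2$, while on a curve it may consist of several points. The case $k=e-1$ is of the same kind. Again $\rho=n-1$, and $D_{e-1}$ is the zero locus of $\det q$, a section of $\Delta=(\det E^*)^{2}\otimes L^{e}$. The line bundle $\Delta$ is ample, because $\Delta^{e+1}$ is the square of $\det(S^2E^*\otimes L)=(\det E^*)^{e+1}\otimes L^{t(e)}$ and the determinant of an ample bundle is ample. One guesses that in general $D_k$ is nonempty when $\rho\ge0$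 and connected when $\rho\ge1$. The following conjecture is stated in \cite{Chaput}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $E$ be a vector bundle of rank $e$ on a smooth, projective, connected variety $X$ of dimension $n$, equipped with a quadratic form with values in a line bundle $L$. Let $k$ be an integer. Suppose that $\dim D_k(E)=\rho:=n-t(e-k)\ge1$ and that $S^2E^*\otimes L$ is ample. Then $D_k(E)$ is connected.}

\subsection*{Results}
If $k\ge e$, then $D_k=X$ is connected. If $k<0$, then $D_k$ is empty, which the hypothesis on its dimension excludes. So only the range $0\le k<e$ matters, and there the conjecture follows from our main theorem. Of the hypothesis $\dim D_k=\rho\ge1$, the theorem keeps only the inequality $n-t(e-k)\ge1$.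

\begin{theorem}\label{thm:main}
Let $X$ be a smooth, projective, connected variety of dimension $n$, and let $q\in H^0(X,S^2E^*\otimes L)$ with $S^2E^*\otimes L$ ample. Let $0\le k<e$ and $\rho=n-t(e-k)$. If $\rho\ge0$, then $D_k(E)\ne\emptyset$. If $\rho\ge1$, then $D_k(E)$ is connected (and nonempty). In particular, the conjecture is true.
\end{theorem}

To our knowledge the case of even $k$ is due to L.~Tu; it is proved again here. The new point for odd $k$ is an analysis of the cohomology of a family of quadrics.

The method gives two complements, which are not needed for the conjecture. Cohomology has coefficients in $\mathbb Q$, and $\operatorname{Rad}(q_x)$ is the radical of $q_x$. The maximal isotropic subspaces of a nondegenerate quadratic space of even dimension $\ge2$ form two connected families (Lemma~\ref{lem:isotropic}); the two rulings of a quadric surface are an example.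

\begin{theorem}\label{thm:H1}
Under the hypotheses of Theorem~\ref{thm:main}, the restriction $H^1(X)\to H^1(D_k(E))$ is injective if $\rho\ge1$ and bijective if $\rho\ge2$. If moreover $k=2p\ge2$, $\rho\ge1$ and $D_{k-1}(E)=\emptyset$, then the \'etale double cover of $D_k(E)_{\mathrm{red}}$ that parametrizes the two families of maximal isotropic subspaces of $E_x/\operatorname{Rad}(q_x)$ is connected.
\end{theorem}

For a vector bundle $F$, we denote by $P(F)$ the bundle of \emph{lines} of $F$, and by $\mathcal O(1)$ the dual of the tautological line bundle. Thus $F$ is ample if and only if $\mathcal O(1)$ is ample on $P(F^*)$. For an integer $a\ge0$, the bundle $F$ is \emph{$a$-ample} in the sense of Sommese if, for some $d\ge1$, the line bundle $\mathcal O(d)$ on $P(F^*)$ is generated by its sections and the morphism defined by $H^0(\mathcal O(d))$ has fibers of dimension at most $a$. The case $a=0$ is ampleness.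

\begin{theorem}\label{thm:singular}
Let $X$ be an irreducible projective variety of dimension $n$, possibly singular, let $a\ge0$ be an integer, and let $q\in H^0(X,S^2E^*\otimes L)$ with $S^2E^*\otimes L$ $a$-ample. Let $0\le k<e$ and $\rho=n-t(e-k)$. If $\rho\ge a$, then $D_k(E)\ne\emptyset$. If $\rho\ge a+1$, then $D_k(E)$ is connected. The bound $\rho\ge a+1$ is optimal for all $e,k,a$ with $0\le k<e$.
\end{theorem}

\subsection*{The method}
We write $D_k$ as the image of a closed subset $Z$ of a connected flag bundle $G$ over $X$, and we prove that $H^0_c(G\setminus Z)$ and $H^1_c(G\setminus Z)$ vanish; this forces $Z$ to be nonempty and connected. By Poincar\'e duality we must kill the two top cohomology groups of $G\setminus Z$. An affine-space bundle $Y$ over $G\setminus Z$ has the same cohomology and maps properly to an affine variety $B$, on which cohomology vanishes above the dimension of the support. For even $k$, a count of the dimensions of the strata of $B$ and of the fibers of $Y\to B$ gives exactly the bound needed. For odd $k$ the same count falls short. The fibers now involve quadrics, and the remedy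 is to split off the powers of the hyperplane class, which are harmless for reasons that have nothing to do with ampleness, and to apply the count only to what remains.

Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:hand} treats two small cases by hand. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:flags}--\ref{sec:odd}, Theorem~\ref{thm:H1} in Section~\ref{sec:H1}, and Theorem~\ref{thm:singular} in Section~\ref{sec:singular}. Throughout, $0\le k<e$ and
\[
r=e-k\ge1,\qquad \rho=n-t(r).
\]

\section{Tools from topology}\label{sec:tools}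

Varieties are reduced, may be reducible, and carry the classical topology. Sheaves are sheaves of $\mathbb Q$-vector spaces. A sheaf $\mathcal F$ on a variety $T$ is \emph{constructible} if $T$ is a finite union of Zariski locally closed subsets on each of which $\mathcal F$ is locally constant with finite-dimensional stalks. The sheaf $\mathcal F$ \emph{vanishes off} a subset if its stalks are zero outside that subset, and $\operatorname{supp}\mathcal F$ is the closure of the set of points where the stalk is nonzero. For a bounded complex of sheaves $C$, we write $\mathcal H^c(C)$ for its cohomology sheaves and $H^i(T,C)$ for its hypercohomology. We use the following standard facts.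

\begin{itemize}
\item[(F1)] \emph{Pairs.} If $Z$ is closed in $T$, there is a long exact sequence $\cdots\to H^i_c(T\setminus Z)\to H^i_c(T)\to H^i_c(Z)\to H^{i+1}_c(T\setminus Z)\to\cdots$, and $H^i_c=H^i$ on compact spaces.
\item[(F2)] \emph{Poincar\'e duality.} If $T$ is smooth of pure dimension $N$, then $H^i_c(T)$ is dual to $H^{2N-i}(T)$; in particular $H^i(T)=0$ for $i>2N$. If $T'\subset T$ is open, the extension $H^i_c(T')\to H^i_c(T)$ is the transpose of the restriction $H^{2N-i}(T)\to H^{2N-i}(T')$.
\item[(F3)] \emph{Proper maps.} If $f\colon T\to S$ is a proper morphism and $\mathcal F$ is constructible, then $R^cf_*\mathcal F$ is constructible and its stalk at $s$ is $H^c(f^{-1}(s),\mathcal F)$. This group is zero if $c>2\dim(f^{-1}(s)\cap\operatorname{supp}\mathcal F)$.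
\item[(F4)] \emph{Affine vanishing} (Artin--Grothendieck; see \cite[Thm.~3.1.13]{Lazarsfeld}). If $\mathcal F$ is constructible on an affine variety $S$ and $\dim\operatorname{supp}\mathcal F\le\delta$, then $H^i(S,\mathcal F)=0$ for $i>\delta$. (Apply the usual statement to the closed affine subvariety $\operatorname{supp}\mathcal F$.)
\item[(F5)] \emph{Spectral sequences.} There is a spectral sequence $H^b(T,\mathcal H^c(C))\Rightarrow H^{b+c}(T,C)$. So $H^i(T,C)=0$ as soon as $H^b(T,\mathcal H^c(C))=0$ for all $b+c=i$. For $C=Rf_*\mathcal F$ this is the Leray spectral sequence.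
\item[(F6)] \emph{Affine-space bundles.} If $\pi\colon Y\to T$ is locally trivial with fiber $\mathbb C^s$, then $\pi^*\colon H^*(T,C)\to H^*(Y,\pi^*C)$ is an isomorphism for every bounded complex $C$.
\item[(F7)] \emph{Strata.} Let $\emptyset=T_0\subset T_1\subset\dots\subset T_m=T$ be Zariski closed subsets, let $\mathcal F$ be constructible, and let $\mathcal F_j$ be the extension by zero of $\mathcal F|_{T_j\setminus T_{j-1}}$. If $H^i(T,\mathcal F_j)=0$ for all $j$, then $H^i(T,\mathcal F)=0$, by induction on the exact sequences $0\to\mathcal F_j\to\mathcal F|_{T_j}\to\mathcal F|_{T_{j-1}}\to0$.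
\end{itemize}

The next two lemmas are the two ends of the argument.

\begin{lemma}\label{lem:criterion}
Let $G$ be a nonempty, compact, connected variety and $Z\subset G$ a closed subvariety. If $H^0_c(G\setminus Z)=0$, then $Z\ne\emptyset$. If also $H^1_c(G\setminus Z)=0$, then $Z$ is connected.
\end{lemma}

\begin{proof}
In the sequence $H^0_c(G\setminus Z)\to H^0(G)\to H^0(Z)\to H^1_c(G\setminus Z)$ of (F1), the first hypothesis embeds $H^0(G)=\mathbb Q$ in $H^0(Z)$, and the second makes this embedding onto.
\end{proof}

\begin{lemma}\label{lem:affinebundle}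
Let $\mathcal S$ be a vector bundle of rank $s\ge1$ on a variety $T$, let $\sigma$ be a section of $\mathcal S^*$ with zero set $Z$, and let $Y=\{[A]\in P(\mathcal S):\langle\sigma,A\rangle\ne0\}$. Then $Y\to T$ has image $T\setminus Z$, and $Y\to T\setminus Z$ is locally trivial with fiber $\mathbb C^{s-1}$. Hence $H^*(Y)\cong H^*(T\setminus Z)$.
\end{lemma}

\begin{proof}
Over $Z$ the fibers are empty. Near a point of $T\setminus Z$, take a frame $A_1,\dots,A_s$ of $\mathcal S$ with $\langle\sigma,A_1\rangle$ invertible, rescale $A_1$ so that $\langle\sigma,A_1\rangle=1$, and replace $A_i$ by $A_i-\langle\sigma,A_i\rangle A_1$ for $i\ge2$. Then $(c_2,\dots,c_s)\mapsto[A_1+\sum c_iA_i]$ trivializes $Y$. The last claim is (F6).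
\end{proof}

\section{The affine variety $B$ and two cases by hand}\label{sec:hand}

\subsection*{Symmetric tensors}
Let $E$ be, for a moment, a vector space of dimension $e$. A quadratic form $q$, with bilinear form $q(\cdot,\cdot)$, is the linear form $A\mapsto\langle q,A\rangle$ on $S^2E$ with $\langle q,u\cdot v\rangle=q(u,v)$. An element $A\in S^2E$ is in turn a symmetric bilinear form on $E^*$, with $(u\cdot v)(\ell,\ell)=\ell(u)\ell(v)$, that is, a symmetric map $E^*\to E$. It has a rank and an image $\operatorname{Im}A\subset E$, which is the annihilator of $\ker A$.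

\begin{itemize}
\item[(S1)] \emph{For a subspace $V\subset E$, we have $A\in S^2V$ if and only if $\operatorname{Im}A\subset V$.} Both conditions say that the kernel of $E^*\to V^*$ lies in $\ker A$.
\item[(S2)] \emph{Let $U=\ker\ell$ be a hyperplane of $V$ and let $U\cdot V\subset S^2V$ be the image of $U\otimes V$. Then $U\cdot V=\{A\in S^2V:A(\ell,\ell)=0\}$.} Complete a basis of $U$ by a vector $v_0$ with $\ell(v_0)=1$. Then $U\cdot V$ is spanned by all quadratic monomials in the basis except $v_0^2$, and $A(\ell,\ell)$ is the coefficient of $v_0^2$.
\item[(S3)] \emph{The tensors of rank $j$ form a variety of dimension $j(e-j)+t(j)=ej-\frac{j(j-1)}2$.} This is the count of the introduction, applied to forms on $E^*$.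
\end{itemize}
All of this applies fiberwise to $S^2E\otimes L^*$, after choosing a generator of $L_x$.

\subsection*{The variety $B$}
Let $\mathcal W=S^2E\otimes L^*$, the dual of $S^2E^*\otimes L$. The form $q$ defines the section $\hat q\colon[A]\mapsto\langle q,A\rangle$ of $\mathcal O(1)$ on $P(\mathcal W)$. Put
\[
B=P(\mathcal W)\setminus\{\hat q=0\}.
\]
If $S^2E^*\otimes L$ is ample, then $\mathcal O(1)$ is ample and $B$ is affine (it is empty if $q=0$). \emph{This is the only use of ampleness.} Let $B_j\subset B$ be the locally closed set where $A$ has rank $j$, for $1\le j\le e$. By (S3),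
\begin{equation}\label{eq:bj}
\dim B_j\le b_j:=n-1+ej-\tfrac{j(j-1)}2 .
\end{equation}
In the rest of this section $X$ and $q$ are as in Theorem~\ref{thm:main}.

\subsection*{The case $k=0$}
Here $D_0$ is the zero set of $q$ and $\rho=n-t(e)$. By Lemma~\ref{lem:affinebundle}, $H^*(X\setminus D_0)\cong H^*(B)$. Since $B$ is affine of dimension at most $n+t(e)-1=2n-\rho-1$, fact (F4) gives $H^i(X\setminus D_0)=0$ for $i\ge2n-\rho$. By duality $H^i_c(X\setminus D_0)=0$ for $i\le\rho$, and Lemma~\ref{lem:criterion} gives the theorem. For $k>0$ the locus $D_k$ is not presented as the zero set of a section, and we pass to a flag bundle on which it becomes one.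

\subsection*{The case $e=3$, $k=1$}
This is the smallest case in which the difficulty of odd rank appears. Here $\rho=n-3$, and we must show that $D_1$ is connected when $n\ge4$.

A form on a $3$-dimensional space has rank at most $1$ exactly when its radical contains a plane $U$. So $D_1$ is the image of
\[
Z=\{(x,U):q_x(U,E_x)=0\}\subset P(E^*),
\]
where $P(E^*)$ is the bundle of planes of $E$, of dimension $n+2$. By Lemma~\ref{lem:criterion} and (F2), it suffices to show that $H^{2n+4}$ and $H^{2n+3}$ of $P(E^*)\setminus Z$ vanish. The set $Z$ is the locus where $q$ kills $U\cdot E\otimes L^*$. By Lemma~\ref{lem:affinebundle} and (S2), $P(E^*)\setminus Z$ has the cohomology of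
\[
Y=\{(x,[\ell],[A]):[A]\in B,\ A(\ell,\ell)=0\}.
\]
The fiber of the proper map $h\colon Y\to B$ is the conic $Q_A\subset P(E_x^*)\simeq\mathbb P^2$: a smooth conic, a pair of lines or a single line, according as $A$ has rank $3$, $2$ or $1$. In each case $H^0=\mathbb Q$ and $H^1=0$, while $H^2$ has dimension $1$, $2$, $1$. By Leray, $H^i(Y)$ is built from $H^i(B)$ and $H^{i-2}(B,R^2h_*\mathbb Q)$.

The group $H^i(B)\cong H^i(X\setminus D_0)$ vanishes for $i>2n$ by (F2). For the other group, applying (F4) on $B$, of dimension $n+5$, kills $H^{2n+1}(B,R^2h_*\mathbb Q)$ only if $2n+1>n+5$, that is, $n\ge5$. This misses the case $n=4$. But the hyperplane class $\eta$ of $P(E^*)$ is nonzero in $H^2$ of every fiber, so there is an exact sequence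
\[
0\to\mathbb Q_B\xrightarrow{\ \eta\ }R^2h_*\mathbb Q\to\mathcal P\to0
\]
in which $\mathcal P$ vanishes off $B_2$, of dimension at most $n+4$. For $i\ge2n+3$ we have $H^{i-2}(B)=0$, since $i-2>2n$, and $H^{i-2}(B,\mathcal P)=0$ by (F4) as soon as $i-2>n+4$. For $i=2n+4$ this holds if $n\ge3$, and for $i=2n+3$ if $n\ge4$. So $D_1$ is nonempty if $\rho\ge0$ and connected if $\rho\ge1$. The part of the fiber cohomology spanned by powers of $\eta$ is controlled by the real dimension of a manifold. The rest lives on a smaller stratum and is controlled by affine vanishing.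

\section{Detecting the rank by isotropic subspaces and flags}\label{sec:flags}

From now on $p=\lfloor k/2\rfloor$ and $m=e-p$. Thus $m=p+r\ge1$ if $k=2p$, and $m=p+r+1\ge2$ if $k=2p+1$. A subspace $V$ is \emph{isotropic} if $q|_V=0$.

\begin{lemma}\label{lem:rank}
Let $q$ be a quadratic form on a vector space $E$ of dimension $e$.
\begin{itemize}
\item[(a)] If $k=2p$, then $\operatorname{rk}q\le k$ if and only if there is an isotropic subspace $V$ of dimension $m$.
\item[(b)] If $k=2p+1$, then $\operatorname{rk}q\le k$ if and only if there are subspaces $U\subset V$ of dimensions $m-1$ and $m$ with $q(U,V)=0$.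
\end{itemize}
\end{lemma}

\begin{proof}
An $e\times e$ matrix with a zero block of size $\alpha\times\gamma$ has rank at most $(e-\alpha)+(e-\gamma)$: deleting the $e-\alpha$ other rows leaves a matrix with at most $e-\gamma$ nonzero columns. In an adapted basis, $V$ gives a zero block of size $m\times m$ in (a), so the rank is at most $2(e-m)=2p$. The flag gives a zero block of size $(m-1)\times m$ in (b), so the rank is at most $2(e-m)+1=2p+1$.

Conversely, if $\operatorname{rk}q\le k$, write $q=\sum_{i=1}^kz_i^2$ with linear forms $z_i$, some possibly zero. With $x_i,y_i=z_{2i-1}\pm\sqrt{-1}\,z_{2i}$ we get $q=\sum_{i=1}^px_iy_i+z^2$, where $z=0$ in case (a) and $z=z_k$ in case (b). The subspace $\{x_1=\dots=x_p=0\}$ has dimension at least $m$. Choose $V$ of dimension $m$ in it, so that $q(u,v)=z(u)z(v)$ for $u,v\in V$. In case (a), $V$ is isotropic. In case (b), take for $U$ a hyperplane of $V$ contained in $\ker(z|_V)$.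
\end{proof}

By (a), the existence of an isotropic subspace of a given dimension detects only even bounds on the rank; this is why flags appear for odd $k$. One might try instead to reduce odd $k$ to even $k$ by adding to $E$ a line bundle $M$ with a nowhere vanishing section of $(M^*)^2\otimes L$, which raises all ranks by one. But then $S^2(E\oplus M)^*\otimes L$ has the trivial summand $(M^*)^2\otimes L$, and it is not ample if $n\ge1$.

Let $G_0=\operatorname{Gr}(m,E)\to X$ be the bundle of $m$-dimensional subspaces $V\subset E_x$, and let $G_1=P(V^*)\to G_0$ be the bundle of hyperplanes $U\subset V$. Their dimensions are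
\[
N_0=n+pm,\qquad N_1=N_0+m-1,
\]
and they are connected when $X$ is. Put
\[
Z_0=\{(x,V)\in G_0:q_x|_V=0\},\qquad Z_1=\{(x,U\subset V)\in G_1:q_x(U,V)=0\}.
\]
Let $\varepsilon\in\{0,1\}$ be the parity of $k$. Lemma~\ref{lem:rank} says that $D_k$ is the image of $Z_\varepsilon$ in $X$. With Lemma~\ref{lem:criterion}, this reduces Theorem~\ref{thm:main} to the following statement:
\begin{equation}\label{eq:goal}
H^i_c(G_\varepsilon\setminus Z_\varepsilon)=0\quad\text{for } i\le\min(\rho,1).
\end{equation}
For even $k$ only $G_0$ and $Z_0$ are needed; for odd $k$ both levels are used.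

\section{The basic estimate and the even case}\label{sec:even}

The set $Z_0$ is the zero set of the section $q|_V$ of $S^2V^*\otimes L$ on $G_0$, and we would like to argue as for $k=0$. But this bundle is not ample if $p\ge1$ and $m\ge2$: along a pencil of subspaces $V\subset E_x$ containing a fixed $U$ of dimension $m-1$, it has the trivial quotient $S^2U^*\otimes L_x$. We measure the defect by mapping to $B$. In this subsection $k$ has either parity. Let
\[
Y_0=\{(x,V,[A]):(x,V)\in G_0,\ [A]\in P(S^2V\otimes L_x^*),\ \langle q,A\rangle\ne0\}.
\]
By Lemma~\ref{lem:affinebundle}, $Y_0$ is an affine-space bundle over $G_0\setminus Z_0$. Let $g\colon Y_0\to B$ forget $V$. The bundle $P(S^2V\otimes L^*)$ over $G_0$ is proper over $P(\mathcal W)$, and $Y_0$ is the preimage of $B$ in it, so $g$ is proper. By (S1), the fiber of $g$ over a point of $B_j$ is the set of $V$ containing $\operatorname{Im}A$. It is empty if $j>m$, and otherwise it is $\operatorname{Gr}(m-j,e-j)$, of dimension $p(m-j)$. Put $Y_0^{(j)}=g^{-1}(B_j)$ for $1\le j\le m$. These strata cover $Y_0$, and each union $\bigcup_{i\le j}Y_0^{(i)}$ is closed.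

\begin{lemma}\label{lem:basic}
Assume that $B$ is affine. If $\mathcal F$ is a constructible sheaf on $Y_0$ that vanishes off $Y_0^{(j)}$, then $H^i(Y_0,\mathcal F)=0$ for $i>\beta_j:=b_j+2p(m-j)$.
\end{lemma}

\begin{proof}
By (F3), $R^cg_*\mathcal F$ is constructible, vanishes off $B_j$, and is zero if $c>2p(m-j)$. Its support lies in $\overline{B_j}$, of dimension at most $b_j$ by \eqref{eq:bj}. So $H^b(B,R^cg_*\mathcal F)=0$ unless $b\le b_j$ and $c\le2p(m-j)$, by (F4), and Leray concludes.
\end{proof}

As $j$ grows the stratum grows and the fiber shrinks. From \eqref{eq:bj}, $b_j-b_{j-1}=e-(j-1)$, so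
\begin{equation}\label{eq:step}
\beta_j-\beta_{j-1}=e-2p+1-j .
\end{equation}

\begin{proposition}\label{prop:even}
Under the hypotheses of Theorem~\ref{thm:main}, let $k=2p$. Then $H^i_c(G_0\setminus Z_0)=0$ for $i\le\rho$.
\end{proposition}

\begin{proof}
Here $e=2p+r$, so \eqref{eq:step} reads $\beta_j-\beta_{j-1}=r+1-j$. This is positive for $j\le r$ and at most $0$ for $j>r$. Since $1\le r\le m$, the maximum of $\beta_j$ is $\beta_r$. As $m-r=p$,
\[
\beta_r=n-1+(2p+r)r-\tfrac{r(r-1)}2+2p^2=n-1+t(r)+2p(p+r).
\]
Since $2N_0=2n+2p(p+r)$, this gives
\begin{equation}\label{eq:maxbeta}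
\max_{1\le j\le m}\beta_j=2N_0-\rho-1\qquad(k\text{ even}).
\end{equation}
Lemma~\ref{lem:basic} and (F7), applied to the constant sheaf, give $H^i(Y_0)=0$ for $i\ge2N_0-\rho$. The same holds for $G_0\setminus Z_0$, which is smooth of dimension $N_0$, and (F2) concludes.
\end{proof}

This proves \eqref{eq:goal}, hence Theorem~\ref{thm:main}, for even $k$.

\section{A family of quadrics and the odd case}\label{sec:odd}

Let $k=2p+1$, so that $e=2p+1+r$ and $m=p+r+1\ge2$. By (S2), the spaces $U\cdot V\otimes L_x^*$ form a vector bundle of rank $t(m)-1\ge1$ on $G_1$, and $q_x(U,V)=0$ if and only if $q_x$ kills $U\cdot V$. So by Lemma~\ref{lem:affinebundle},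
\[
Y_1=\{(x,U\subset V,[A]):[A]\in P(U\cdot V\otimes L_x^*),\ \langle q,A\rangle\ne0\}
\]
is an affine-space bundle over $G_1\setminus Z_1$. Let $h\colon Y_1\to Y_0$ forget $U$. If $q_x|_V=0$ then $q_x(U,V)=0$ for all $U\subset V$, so $G_1\setminus Z_1$ maps to $G_0\setminus Z_0$, and we have a commutative diagram
\begin{equation}\label{eq:diagram}
\begin{array}{ccccc}
Y_1&\xrightarrow{\ h\ }&Y_0&\xrightarrow{\ g\ }&B\\
\downarrow&&\downarrow&&\\
G_1\setminus Z_1&\longrightarrow&G_0\setminus Z_0&&
\end{array}
\end{equation}
whose vertical maps induce isomorphisms in cohomology. By (S2), $Y_1$ is the closed subset $\{A(\ell,\ell)=0\}$ of $Y_0\times_{G_0}G_1$. Hence $h$ is proper, and its fiber over a point $(x,V,[A])$ of $Y_0^{(j)}$ is the quadric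
\[
Q_A=\{[\ell]:A(\ell,\ell)=0\}\subset P(V^*)\simeq\mathbb P^{m-1},
\]
of rank $j$, with $1\le j\le m$.

\begin{lemma}\label{lem:quadric}
Let $Q\subset\mathbb P^{m-1}$, $m\ge2$, be a quadric of rank $j\ge1$, and let $\eta$ be the hyperplane class. Then $\eta^0,\dots,\eta^{m-2}$ are nonzero in $H^*(Q)$. The quotient of $H^*(Q)$ by their span is zero if $j$ is odd; if $j$ is even, it has dimension $1$ and lies in degree $2m-2-j$.
\end{lemma}

\begin{proof}
Each component of $Q$ has dimension $m-2$, and $\eta^{m-2}$ evaluated on it is its degree, which is positive. So $\eta^{m-2}\ne0$, and a fortiori the lower powers are nonzero. It remains to compute the Betti numbers. For a variety $T$ let $P_T=\sum_i\dim H^i_c(T)\,\lambda^i$. If $T'\subset T$ is closed and $P_{T'}$, $P_{T\setminus T'}$ are even polynomials, then $P_T=P_{T'}+P_{T\setminus T'}$ by (F1). If $T$ is a vector bundle of rank $s$ over $S$, then $P_T=\lambda^{2s}P_S$ by the Thom isomorphism. Write $[d\text{ even}]$ for $1$ if $d$ is even and $0$ otherwise.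

First let $Q_d$ be a smooth quadric of dimension $d$. We claim that $P_{Q_d}=\sum_{i=0}^d\lambda^{2i}+[d\text{ even}]\lambda^d$. This holds for $Q_0$, two points, and for $Q_1\simeq\mathbb P^1$. For $d\ge2$ write the equation as $x_0x_{d+1}+q'(x_1,\dots,x_d)=0$ with $q'$ nondegenerate. The open set $x_0\ne0$ is $\mathbb C^d$. Its complement is a cone over $Q_{d-2}$: a point together with a line bundle over $Q_{d-2}$. So $P_{Q_d}=\lambda^{2d}+1+\lambda^2P_{Q_{d-2}}$, and the claim follows by induction.

If $j=1$, then $Q$ is a hyperplane $\mathbb P^{m-2}$ as a set, and the lemma holds. If $j\ge2$, let $\Lambda\simeq\mathbb P^{m-j-1}$ be the vertex of $Q$, empty if $j=m$. Projection from $\Lambda$ makes $Q\setminus\Lambda$ a vector bundle of rank $m-j$ over $Q_{j-2}$. Therefore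
\[
P_Q=\sum_{i=0}^{m-j-1}\lambda^{2i}+\lambda^{2(m-j)}\Big(\sum_{i=0}^{j-2}\lambda^{2i}+[j\text{ even}]\lambda^{j-2}\Big)=\sum_{i=0}^{m-2}\lambda^{2i}+[j\text{ even}]\lambda^{2m-2-j}.
\]
The powers of $\eta$ account for the first sum.
\end{proof}

For $m=3$ we recover the conics of Section~\ref{sec:hand}: the extra class occurs for $j=2$, in degree $2$. There a single subsheaf had to be removed. In general we must remove all powers of $\eta$ at once, in different degrees, and the tool for this is a cone.

\subsection*{The complex $K$}
Let $\eta\in H^2(G_1)$ be the first Chern class of $\mathcal O(1)$ on $G_1=P(V^*)$. A class in $H^{2l}(Y_1)$ is the same as a morphism $\mathbb Q_{Y_0}[-2l]\to Rh_*\mathbb Q_{Y_1}$ in the derived category. The pullbacks of $\eta^0,\dots,\eta^{m-2}$ thus define a morphism, whose cone we call $K$: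
\begin{equation}\label{eq:triangle}
\bigoplus_{l=0}^{m-2}\mathbb Q_{Y_0}[-2l]\longrightarrow Rh_*\mathbb Q_{Y_1}\longrightarrow K\longrightarrow .
\end{equation}
By (F3), on the stalks of the cohomology sheaves the first map sends the generator in degree $2l$ to $\eta^l\in H^{2l}(Q_A)$. By Lemma~\ref{lem:quadric} it is injective. So $\mathcal H^w(K)$ is its cokernel in degree $w$, a constructible sheaf, and the lemma describes it:
\begin{equation}\label{eq:K}
\begin{array}{l}
\mathcal H^w(K)=0\text{ unless }w=2m-2-j\text{ with }j\text{ even and }2\le j\le m,\\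
\text{and in that case }\mathcal H^w(K)\text{ vanishes off }Y_0^{(j)}.
\end{array}
\end{equation}
The triangle \eqref{eq:triangle} gives exact sequences
\begin{equation}\label{eq:sequence}
\bigoplus_{l=0}^{m-2}H^{i-2l}(Y_0)\longrightarrow H^i(Y_1)\longrightarrow H^i(Y_0,K),
\end{equation}
where the first map sends $(\xi_l)$ to $\sum_l\eta^l\cdot h^*\xi_l$. By \eqref{eq:K}, the stratum $Y_0^{(j)}$ contributes to the last group in degrees at most
\[
\tau_j:=\beta_j+2m-2-j .
\]

\begin{proposition}\label{prop:odd}
Under the hypotheses of Theorem~\ref{thm:main}, let $k=2p+1$.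
\begin{itemize}
\item[(a)] $H^i(Y_0,K)=0$ for $i\ge2N_1-\rho$.
\item[(b)] $H^i_c(G_1\setminus Z_1)=0$ for $i\le\min(\rho,1)$.
\item[(c)] If $\rho\ge2$, then $H^2_c(G_1\setminus Z_1)\to H^2(G_1)$ is injective.
\end{itemize}
\end{proposition}

\begin{proof}
(a) For $w=2m-2-j$, Lemma~\ref{lem:basic} and \eqref{eq:K} give $H^b(Y_0,\mathcal H^w(K))=0$ if $b+w>\tau_j$. By (F5), $H^i(Y_0,K)=0$ for $i>\max_j\tau_j$. Now \eqref{eq:step} reads $\beta_j-\beta_{j-1}=r+2-j$, so $\tau_j-\tau_{j-1}=r+1-j$. This is at least $0$ for $j\le r+1$ and negative afterwards. Since $r+1\le m$, the maximum of $\tau_j$ is $\tau_{r+1}$. As $m-(r+1)=p$,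
\[
\beta_{r+1}=n-1+(2p+1+r)(r+1)-\tfrac{r(r+1)}2+2p^2=n-1+t(r+1)+2pm,
\]
because $2p(r+1)+2p^2=2pm$ and $(r+1)^2-\frac{r(r+1)}2=t(r+1)$. With $2N_1=2n+2pm+2m-2$ and $t(r+1)=t(r)+r+1$ we find $2N_1-\tau_{r+1}=n+1-t(r+1)+(r+1)=\rho+1$. Thus
\begin{equation}\label{eq:maxtau}
\max_{1\le j\le m}\tau_j=2N_1-\rho-1\qquad(k\text{ odd}).
\end{equation}

(b) For $0\le l\le m-2$ and any $i$,
\begin{equation}\label{eq:shift}
i-2l\ \ge\ i-2(m-2)\ =\ 2N_0+\big(i-(2N_1-2)\big).
\end{equation}
If $i\ge2N_1-1$, all degrees $i-2l$ exceed $2N_0$. Then $H^{i-2l}(Y_0)\cong H^{i-2l}(G_0\setminus Z_0)=0$ by (F2), since $G_0\setminus Z_0$ is smooth of dimension $N_0$. So the left term of \eqref{eq:sequence} vanishes, and by (a) the right term vanishes if $i\ge2N_1-\rho$. Hence $H^i(G_1\setminus Z_1)\cong H^i(Y_1)=0$ for $i\ge2N_1-\min(\rho,1)$, and (F2) on $G_1\setminus Z_1$ gives (b).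

(c) Take $i=2N_1-2$. The right term of \eqref{eq:sequence} vanishes by (a). By \eqref{eq:shift}, the degrees $i-2l$ exceed $2N_0$ except for $l=m-2$, where the degree is $2N_0$. So $H^{2N_1-2}(Y_1)=\eta^{m-2}\cdot h^*H^{2N_0}(Y_0)$. The restriction $H^{2N_0}(G_0)\to H^{2N_0}(G_0\setminus Z_0)$ is onto: if $Z_0=\emptyset$ it is the identity, and otherwise the target is dual to $H^0_c(G_0\setminus Z_0)=\ker(H^0(G_0)\to H^0(Z_0))=0$. By \eqref{eq:diagram}, every class in $H^{2N_1-2}(G_1\setminus Z_1)$ is then the restriction of a class $\eta^{m-2}\xi\in H^{2N_1-2}(G_1)$ with $\xi$ pulled back from $H^{2N_0}(G_0)$. The restriction is onto, and its transpose, the map in (c), is injective by (F2).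
\end{proof}

Part (b) is \eqref{eq:goal} for odd $k$. This completes the proof of Theorem~\ref{thm:main} and of the conjecture.

\begin{remark}
Without the complex $K$, one would apply Lemma~\ref{lem:basic} to the sheaves $R^wh_*\mathbb Q$, $w\le2(m-2)$, stratum by stratum. For odd $k$ the maximum of $\beta_j$ is $\beta_{r+1}$, so this gives $H^i(Y_1)=0$ for $i>\beta_{r+1}+2m-4=2N_1-\rho-1+(r-1)$. This yields connectedness only for $\rho\ge r$. The loss $r-1$ is zero when $D_k$ is the discriminant divisor, and it is $1$ in the case $e=3$, $k=1$.
\end{remark}

\begin{remark}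
The constructions of Sections~\ref{sec:hand}--\ref{sec:odd}, the identities \eqref{eq:maxbeta} and \eqref{eq:maxtau}, and the description \eqref{eq:K} of $K$ make sense for any variety $X$ of dimension $n$. Ampleness enters only through Lemma~\ref{lem:basic}, smoothness only through Poincar\'e duality, and connectedness of $X$ only through Lemma~\ref{lem:criterion} and Proposition~\ref{prop:odd}(c).
\end{remark}

\section{First cohomology and the double cover}\label{sec:H1}

The vanishing results compare $G_\varepsilon$ with $Z_\varepsilon$. To descend to $X$ and $D_k$ we need to know the connected components of the fibers of $f\colon Z_\varepsilon\to D_k$.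

\begin{lemma}\label{lem:isotropic}
Let $q$ be a quadratic form of rank $s$ on a vector space $E$ of dimension $e$, and let $0\le\mu\le\mu_0:=e-\lceil s/2\rceil$. The variety of isotropic subspaces of dimension $\mu$ is nonempty. It is connected, unless $s\ge2$ is even and $\mu=\mu_0$, in which case it has two connected components.
\end{lemma}

\begin{proof}
Let $R$ be the radical. If $V$ is isotropic, so is $V+R$. Hence the maximal isotropic subspaces contain $R$ and correspond to those of the nondegenerate space $\bar E=E/R$. By Witt's theorem, the latter have dimension $\lfloor s/2\rfloor$ and are permuted transitively by $O(\bar E)$. So the maximal isotropic subspaces of $E$ have dimension $e-s+\lfloor s/2\rfloor=\mu_0$.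

Consider first $\mu=\mu_0$. If $s=0$ the variety is a point. If $s$ is odd, $-1$ has determinant $-1$ and fixes every subspace, so the connected group $SO(\bar E)$ acts transitively. Let $s=2s'\ge2$. An isometry that stabilizes a maximal isotropic $\bar M\subset\bar E$ acts on $\bar E/\bar M\cong\bar M^*$ by the inverse transpose of its action on $\bar M$, so it has determinant $1$. Hence there are exactly two $SO(\bar E)$-orbits, exchanged by any isometry of determinant $-1$. They have the same dimension, so both are closed, and they are the two components, which we call the \emph{families}. Take a basis $e_1,\dots,e_{s'},f_1,\dots,f_{s'}$ in which $q=\sum x_iy_i$. The isometry that swaps $e_1$ and $f_1$ and fixes the other vectors has determinant $-1$, so $\langle e_1,e_2,\dots,e_{s'}\rangle$ and $\langle f_1,e_2,\dots,e_{s'}\rangle$ lie in different families. Their preimages $M_1,M_2\subset E$ meet in dimension $\mu_0-1$.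

Now let $\mu<\mu_0$. Every isotropic subspace lies in a maximal one. For a component $\mathcal C$ of the variety of maximal isotropic subspaces, the $\mu$-dimensional subspaces of members of $\mathcal C$ form the image of a Grassmann bundle over $\mathcal C$, which is connected. If there are two components, the two images share every $\mu$-dimensional subspace of $M_1\cap M_2$, so their union is connected.
\end{proof}

\begin{lemma}\label{lem:fibers}
If $k$ is odd or $k=0$, all fibers of $f\colon Z_\varepsilon\to D_k$ are connected. If $k=2p\ge2$, the fibers are connected over $D_{k-1}$ and have two components over $D_k\setminus D_{k-1}$, and $f$ is locally trivial over $D_k\setminus D_{k-1}$ in the classical topology.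
\end{lemma}

\begin{proof}
Let $x\in D_k$, let $s\le k$ be the rank of $q_x$ and $R$ its radical. If $k=2p$, the fiber is the variety of isotropic subspaces of dimension $e-p$, and the exceptional case of Lemma~\ref{lem:isotropic} occurs exactly when $s=2p\ge2$. On $D_k\setminus D_{k-1}$, with its reduced structure, $q$ has constant rank. So the radicals form a subbundle, the quotient form on $E/R$ is nondegenerate, and the fiber of $f$ is the variety of maximal isotropic subspaces of $E_x/R_x$. Locally, trivialize $L$ and apply the Gram--Schmidt process, with local branches of the square root, to a frame of $E/R$ that is orthonormal at the given point. The resulting orthonormal frame trivializes $f$.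

Let $k=2p+1$. A point of the fiber is an isotropic subspace $U$ of dimension $e-p-1$ together with a line $V/U$ in $U^\perp/U$. For any such $U$, the image $U/(U\cap R)$ is isotropic in $E_x/R$, so its dimension is at most $\lfloor s/2\rfloor\le p$, and $\dim U^\perp=e-\dim U/(U\cap R)\ge e-p$. So the fiber of $f$ maps properly onto the variety of these $U$, with nonempty projective spaces $P(U^\perp/U)$ as fibers. That variety is nonempty and connected by Lemma~\ref{lem:isotropic}: we have $\lceil s/2\rceil\le p+1$, and the exceptional case would require $s=2p+2$. Hence the fiber of $f$ is connected.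
\end{proof}

\begin{lemma}\label{lem:inj}
The map $f^*\colon H^1(D_k)\to H^1(Z_\varepsilon)$ is injective.
\end{lemma}

\begin{proof}
The map $f^*$ is the composite $H^1(D_k)\to H^1(D_k,f_*\mathbb Q)\to H^1(Z_\varepsilon)$, and the second arrow is an injective edge map of the Leray spectral sequence. It suffices to find a retraction of $\mathbb Q\to f_*\mathbb Q$. If all fibers are connected, then $f_*\mathbb Q=\mathbb Q$ by (F3). Let $k\ge2$ be even. A section of $f_*\mathbb Q$ over an open set $W$ is a locally constant function $\phi$ on $f^{-1}(W)$. Let $\bar\phi(x)$ be the average of the values of $\phi$ on the components of $f^{-1}(x)$. We check that $\bar\phi$ is locally constant; then $\phi\mapsto\bar\phi$ is the retraction. On the open set $W\setminus D_{k-1}$ this follows from local triviality. If $x\in W\cap D_{k-1}$, the fiber is connected, so $\phi$ equals a constant $c$ on an open neighborhood of $f^{-1}(x)$. Since $f$ is proper, this neighborhood contains $f^{-1}(W')$ for a neighborhood $W'$ of $x$, and $\bar\phi=c$ on $W'$.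
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:H1}]
The fibers of $G_\varepsilon\to X$ are flag varieties, which are connected and have $H^1=0$, so $H^1(X)\cong H^1(G_\varepsilon)$ by Leray. Under this identification the restriction to $Z_\varepsilon$ is the composite
\[
H^1(X)\longrightarrow H^1(D_k)\xrightarrow{\ f^*\ }H^1(Z_\varepsilon),
\]
and it sits in the exact sequence
\[
H^1_c(G_\varepsilon\setminus Z_\varepsilon)\to H^1(G_\varepsilon)\to H^1(Z_\varepsilon)\to H^2_c(G_\varepsilon\setminus Z_\varepsilon)\to H^2(G_\varepsilon).
\]
If $\rho\ge1$, the first group is zero by \eqref{eq:goal}. The composite is injective, hence so is $H^1(X)\to H^1(D_k)$. If $\rho\ge2$, the last map is injective: for even $k$ its source is zero by Proposition~\ref{prop:even}, and for odd $k$ this is Proposition~\ref{prop:odd}(c). So the composite is bijective, and since $f^*$ is injective, $H^1(X)\to H^1(D_k)$ is onto.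

Finally let $k=2p\ge2$, $\rho\ge1$ and $D_{k-1}=\emptyset$. The points of the double cover $\widetilde D\to D_k$ are the pairs formed by a point $x$ and a family of maximal isotropic subspaces of $E_x/\operatorname{Rad}(q_x)$, that is, a component of $f^{-1}(x)$; its local sheets come from the local trivializations of Lemma~\ref{lem:fibers}. Sending $(x,V)$ to $x$ and the family of $V$ defines a continuous surjection $Z_0\to\widetilde D$. Since $Z_0$ is connected by Proposition~\ref{prop:even} and Lemma~\ref{lem:criterion}, so is $\widetilde D$.
\end{proof}

\section{Singular varieties and $a$-ample bundles}\label{sec:singular}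

Two ingredients of the proof of Theorem~\ref{thm:main} fail under the hypotheses of Theorem~\ref{thm:singular}. The variety $B$ is no longer affine, but it is proper over an affine variety with fibers of dimension at most $a$, and this costs $a$ degrees. Poincar\'e duality fails for the constant sheaf, but it holds for the intersection complex, and this costs nothing.

\subsection*{Reduction to normal $X$}
Let $\psi\colon\widetilde X\to X$ be the normalization and $\varphi$ the morphism defined by $H^0(\mathcal O(d))$ on $P(\mathcal W)$. The map $P(\psi^*\mathcal W)\to P(\mathcal W)$ is finite. So the pulled-back sections generate $\mathcal O(d)$ and define a morphism with fibers of dimension at most $a$. This morphism is the composite of the morphism of the complete linear system with a linear projection, so the fibers of the latter morphism are contained in its fibers. Thus $\psi^*(S^2E^*\otimes L)$ is $a$-ample. Since $D_k(\psi^*E)=\psi^{-1}(D_k(E))$ maps onto $D_k(E)$, we may assume that $X$ is normal.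

\subsection*{The estimate}

\begin{lemma}\label{lem:aample}
Assume that $S^2E^*\otimes L$ is $a$-ample.
\begin{itemize}
\item[(a)] If $\mathcal F$ is constructible on $B$ and $\dim\operatorname{supp}\mathcal F\le\delta$, then $H^i(B,\mathcal F)=0$ for $i>\delta+a$.
\item[(b)] Let $X'\subset X$ be closed of dimension at most $n-c$. If $\mathcal F$ is constructible on $Y_0$ and vanishes off the part of $Y_0^{(j)}$ lying over $X'$, then $H^i(Y_0,\mathcal F)=0$ for $i>\beta_j-c+a$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We may assume $B\ne\emptyset$. The section $\hat q^{\,d}$ of $\mathcal O(d)$ is the pullback under $\varphi$ of a nonzero linear form $\theta$ on the target projective space. So $B=\varphi^{-1}(S)$, where $S=\{\theta\ne0\}$ is affine, and $\varphi\colon B\to S$ is proper with fibers of dimension at most $a$. By (F3), $R^c\varphi_*\mathcal F$ is zero for $c>2a$, and it vanishes off the set $S_c$ of points $s$ with $\dim(\varphi^{-1}(s)\cap\operatorname{supp}\mathcal F)\ge\lceil c/2\rceil$. This set is closed by semicontinuity of fiber dimension. Its preimage in $\operatorname{supp}\mathcal F$ has dimension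 at least $\dim S_c+\lceil c/2\rceil$, so $\dim S_c\le\delta-\lceil c/2\rceil$. By (F4), $H^b(S,R^c\varphi_*\mathcal F)\ne0$ forces $b+c\le\delta-\lceil c/2\rceil+c=\delta+\lfloor c/2\rfloor\le\delta+a$, and Leray concludes.

(b) The part of $B_j$ over $X'$ has dimension at most $b_j-c$. The sheaves $R^{c'}g_*\mathcal F$ vanish off this set and are zero for $c'>2p(m-j)$. Apply (a) and Leray.
\end{proof}

\subsection*{The intersection complex}
Let $I$ be the intersection complex of $X$ (Goresky--MacPherson; Beilinson--Bernstein--Deligne), normalized by $I|_{X_{\mathrm{reg}}}=\mathbb Q$. It is a bounded complex with constructible cohomology sheaves, with the following properties.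
\begin{itemize}
\item[(I1)] $\mathcal H^c(I)=0$ for $c<0$.
\item[(I2)] $\mathcal H^0(I)$ is the direct image of the constant sheaf on $X_{\mathrm{reg}}$. It equals $\mathbb Q_X$, because a normal variety is locally irreducible.
\item[(I3)] $\dim\operatorname{supp}\mathcal H^c(I)\le n-c$ for $c\ge0$.
\item[(I4)] $I$ is self-dual up to a shift by $2n$. If $T\to X$ is smooth and $T$ has pure dimension $N$, the pullback of $I$ is the intersection complex of $T$, so $H^i_c(T,I)$ is dual to $H^{2N-i}(T,I)$.
\end{itemize}
Here and below, $I$ also denotes the pullback to any variety over $X$. Property (I3) is the reason why $I$ costs nothing: the sheaf $\mathcal H^c(I)$ sits $c$ degrees higher, but Lemma~\ref{lem:aample}(b) gains $c$ degrees from its support.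

\begin{proposition}\label{prop:IC}
If $X$ is normal and $S^2E^*\otimes L$ is $a$-ample, then $H^i_c(G_\varepsilon\setminus Z_\varepsilon,I)=0$ for $i\le\min(\rho-a,1)$.
\end{proposition}

\begin{proof}
By (F6), $H^*(Y_0,I)\cong H^*(G_0\setminus Z_0,I)$, and for odd $k$ also $H^*(Y_1,I)\cong H^*(G_1\setminus Z_1,I)$. By (I4) it suffices to show that $H^i(Y_\varepsilon,I)=0$ for $i\ge2N_\varepsilon-\min(\rho-a,1)$.

Let $k$ be even. By (I3), (F7) and Lemma~\ref{lem:aample}(b), $H^b(Y_0,\mathcal H^c(I))=0$ if $b+c>\max_j\beta_j+a$. By (F5) and \eqref{eq:maxbeta}, $H^i(Y_0,I)=0$ for $i\ge2N_0-(\rho-a)$.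

Let $k$ be odd. Since $h$ is proper, the projection formula gives $Rh_*I\cong Rh_*\mathbb Q\otimes I$. Tensoring \eqref{eq:triangle} with $I$ yields exact sequences
\[
\bigoplus_{l=0}^{m-2}H^{i-2l}(Y_0,I)\longrightarrow H^i(Y_1,I)\longrightarrow H^i(Y_0,K\otimes I).
\]
Over a field, the K\"unneth formula on stalks shows that the cohomology sheaves of $K\otimes I$ are the sums of the sheaves $\mathcal H^w(K)\otimes\mathcal H^c(I)$, placed in degree $w+c$. For $w=2m-2-j$ such a sheaf vanishes off the part of $Y_0^{(j)}$ over $\operatorname{supp}\mathcal H^c(I)$, by \eqref{eq:K}. It therefore contributes only in degrees at most $(\beta_j-c+a)+w+c=\tau_j+a$. By \eqref{eq:maxtau}, the right term vanishes for $i\ge2N_1-(\rho-a)$. For $i\ge2N_1-1$, the degrees $i'=i-2l$ exceed $2N_0$ by \eqref{eq:shift}, and $H^{i'}(Y_0,I)$ is dual to $H^{2N_0-i'}_c(G_0\setminus Z_0,I)$, which is zero by (I1). So the left term vanishes too.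
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:singular}]
Let $T=G_\varepsilon\setminus Z_\varepsilon$. By (I1) and (I2) there is a triangle $\mathbb Q_T\to I\to\tau_{\ge1}I\to$, where $\tau_{\ge1}I$ has cohomology sheaves only in degrees $\ge1$. So $H^{i-1}_c(T,\tau_{\ge1}I)=0$ for $i\le1$, and $H^i_c(T)\to H^i_c(T,I)$ is injective for $i\le1$. Proposition~\ref{prop:IC} gives $H^i_c(T)=0$ for $i\le\min(\rho-a,1)$. Since $G_\varepsilon$ is connected, Lemma~\ref{lem:criterion} shows that $Z_\varepsilon$, and with it $D_k$, is nonempty if $\rho\ge a$ and connected if $\rho\ge a+1$.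

It remains to give, for all $e,k,a$, an example with $\rho=a$ and $D_k$ disconnected. Let $\nu=t(e-k)\ge1$. We first construct a form on $E=\mathcal O^e$ with values in $L=\mathcal O(2)$ on $\mathbb P^\nu$ for which $D_k$ is finite with at least two points.

If $k=0$, then $\nu=t(e)$, and we take for the $t(e)$ coefficients of the form the quadrics $x_i^2-x_0^2$, $1\le i\le\nu$. Then $D_0$ consists of the $2^\nu$ points $[1:\pm1:\dots:\pm1]$.

If $k\ge1$, let $\mathbb P^{t(e)-1}$ be the space of nonzero forms on $\mathbb C^e$ up to scalar. It carries the tautological form on $\mathcal O^e$ with values in $\mathcal O(1)$, whose degeneracy locus $\Sigma_k$ is nonempty of codimension $\nu\le t(e-1)\le t(e)-1$. A general linear subspace $\mathbb P^\nu$ meets $\Sigma_k$ in a finite nonempty set. Choose coordinates on $\mathbb P^\nu$ none of which vanishes at a point of this set, and pull the form back under $[x_i]\mapsto[x_i^2]$. Each point of the set has $2^\nu$ preimages, so $D_k$ is finite with at least $2^\nu\ge2$ points.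

In both cases $S^2E^*\otimes L=\mathcal O(2)^{t(e)}$ and $\rho=0$. Pull back to $X=\mathbb P^\nu\times T'$, with $T'$ smooth, projective and connected of dimension $a$. Then $P(\mathcal W)=\mathbb P^\nu\times\mathbb P^{t(e)-1}\times T'$, and $\mathcal O(1)$ is the pullback of the very ample bundle $\mathcal O(2,1)$ on the first two factors, with the same sections. The associated morphism has fibers $T'$, so the bundle is $a$-ample. Here $\rho=a$, and $D_k$ is the product of $T'$ with a finite set of at least two points.
\end{proof}

\begin{remark}
The case $a=1$ of this example shows what fails in Theorem~\ref{thm:main} without ampleness: $S^2E^*\otimes L$ is generated by its sections, $\rho=1$, and $D_k$ is disconnected. The case $a=0$ shows that $\rho\ge1$ cannot be replaced by $\rho\ge0$. The bound $\rho\ge a$ for nonemptiness cannot be lowered either: a general linear $\mathbb P^{\nu-1}\subset\mathbb P^{t(e)-1}$ misses $\Sigma_k$ (with $\Sigma_0=\emptyset$), and the tautological form pulled back to $\mathbb P^{\nu-1}\times T'$ has $\rho=a-1$ and $D_k=\emptyset$. Finally, for singular $X$, irreducibility cannot be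 weakened to connectedness. Let $X\subset\mathbb P^4$ be the union of two planes meeting in one point, let $E=\mathcal O$, $L=\mathcal O(1)$, $k=0$, and let $q$ be a linear form that does not vanish at that point. Then $\rho=1$ and $D_0$ is the union of two disjoint lines.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Chaput}
Pierre-Emmanuel Chaput, \emph{Th\'{e}or\`{e}mes d'annulation et lieux de d\'{e}g\'{e}n\'{e}rescence en petit corang}, arXiv:math/0502131 (2005).

\bibitem{Lazarsfeld}
Lazarsfeld, \emph{Positivity I}.

\end{thebibliography}
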